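\title{Context-free languages and quantum automata:\\ the intersection problem is decidable}

\begin{abstract}
We prove that one can decide whether a context-free language meets the
language accepted, with a strict cut point, by a measure-once quantum
automaton with rational entries. This disproves a conjecture of Benso,
D'Alessandro and Papi. The proof attaches to each nonterminal of the grammar
a compact group of two-sided contexts and uses these groups to show that the
Euclidean closure of the set of matrices attached to the language is
semialgebraic; emptiness then has a finite certificate that Tarski's decision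
procedure can check. We also show that this closure can be computed, even for
real algebraic entries, and that with a non-strict cut point the problem is
undecidable already for the language of all nonempty words.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A quantum automaton reads a word by applying one orthogonal matrix per letter
to a unit vector, and at the end measures how much of the vector lies in a
fixed subspace. Formally, a (measure-once) \emph{rational quantum automaton}
over a finite alphabet $\Sigma$ is a tuple $Q=(s,\varphi,P,\lambda)$, where
$s\in\mathbb{Q}^n$ is a row vector of Euclidean norm $1$,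
$\varphi\colon\Sigma^*\to\mathbb{Q}^{n\times n}$ is a monoid morphism such that
each $\varphi(a)$, $a\in\Sigma$, is orthogonal, $P$ is a rational orthogonal
projection matrix ($P=P^T=P^2$), and $\lambda\in\mathbb{Q}$ is the \emph{cut
point}. The number $n$ is the \emph{dimension} of $Q$. For a real $n\times n$
matrix $Z$ put
\[
\nu(Z)=\|sZP\|^2 ,
\]
a polynomial of degree at most two in the entries of $Z$. The value
$\nu(\varphi(w))\in[0,1]$ is the probability that the final measurement
accepts the word $w$, and the language accepted by $Q$ is
\[
L(Q)=\{w\in\Sigma^*:\ \nu(\varphi(w))>\lambda\}.
\]
For a language $L\subseteq\Sigma^*$, the \emph{$(L,Q)$ Intersection problem}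
asks whether $L\cap L(Q)=\emptyset$, that is, whether $Q$ rejects every word
of $L$. We study it when the input consists of $\Sigma$, a context-free
grammar generating $L$, and $Q$.

Membership of a single word in $L(Q)$ is a computation with rational numbers.
So the problem is decidable for finite $L$, and for context-free $L$ a word
of $L\cap L(Q)$, if there is one, is found by listing $L$. The question is
whether \emph{emptiness} can be recognized, and there is reason to doubt it.
When a context-free language is intersected with a regular language, the
finite memory of the automaton can be absorbed into the grammar. A quantum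
automaton has no finite memory in this sense: $\varphi$ can be injective on
$\Sigma^*$ (Lemma~\ref{lem:free} and the matrices that follow it), so the
matrix $\varphi(w)$ may remember the whole word. This looks closer to the
intersection of two context-free languages, whose emptiness is undecidable.
Benso, D'Alessandro and Papi~\cite{BDP} state the context-free case as an open
problem and conjecture that it is undecidable. We prove the opposite.

\begin{theorem}\label{thm:dec}
There is an algorithm which, given a finite alphabet $\Sigma$, a context-free
grammar over $\Sigma$ with language $L$, and a rational quantum automaton $Q$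
over $\Sigma$, decides whether $L\cap L(Q)=\emptyset$.
\end{theorem}

The reason is that the strict inequality is an open condition. Throughout, a
bar denotes Euclidean closure and $O(n)$ is the compact group of real
orthogonal $n\times n$ matrices. Since $\nu$ is continuous,
\begin{equation}\label{eq:open}
L\cap L(Q)=\emptyset
\iff \nu\le\lambda \text{ on } \varphi(L)
\iff \nu\le\lambda \text{ on } \overline{\varphi(L)} .
\end{equation}
The countable set $\varphi(L)$ may be a faithful copy of $L$, but its closure
forgets most of that information. For $L=\Sigma^*$ the closure is a compact
group, and compact matrix groups are defined by polynomial equations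
(Section~\ref{sec:groups}). For context-free $L$ the closure is in general
neither a group nor defined by polynomial equations, but we shall assemble it
from finitely many compact groups. Write $L(A)$ for the language generated
from a nonterminal $A$ and put $M_A=\overline{\varphi(L(A))}$.
Theorem~\ref{thm:dec} needs only the \emph{existence} of a finite description
of the sets $M_A$. With more work, and with an algorithm of Derksen, Jeandel
and Koiran~\cite{DJK}, the description can be found.

\begin{theorem}\label{thm:closure}
There is an algorithm which, given a context-free grammar over $\Sigma$ with
language $L$ and a morphism $\varphi\colon\Sigma^*\to O(n)$ with real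
algebraic entries, computes first-order formulas defining $M_A$ for all
nonterminals $A$, in particular one defining $\overline{\varphi(L)}$.
Moreover, if $k\subset\mathbb{R}$ is a number field containing the entries of
the matrices $\varphi(a)$, then $M_A$ is a finite union of polynomial images
of products of compact algebraic groups defined over $k$; explicitly,
$M_A=K(A,\emptyset)$ for the sets defined in~\eqref{eq:K}.
\end{theorem}

The strict inequality in the definition of $L(Q)$ cannot be relaxed.

\begin{proposition}\label{prop:nonstrict}
It is undecidable, given a rational quantum automaton $Q$ of dimension $8$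
with $\lambda=1$, whether some $w\in\Sigma^+$ satisfies
$\|s\varphi(w)P\|^2\ge\lambda$.
\end{proposition}

This type of result is due to Blondel, Jeandel, Koiran and
Portier~\cite{BJKP}; Section~\ref{sec:nonstrict} contains a direct proof.
After an example, Section~\ref{sec:cert} reduces Theorem~\ref{thm:dec} to the
definability of the sets $M_A$, which is proved in
Sections~\ref{sec:groups} and~\ref{sec:contexts}.
Theorem~\ref{thm:closure} and its consequences occupy
Section~\ref{sec:compute}.

\section{The language $a^mb^m$}\label{sec:example}

Let $L=\{a^mb^m:m\ge0\}$, generated by the productions $S\to aSb$ and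
$S\to\varepsilon$, where $\varepsilon$ is the empty word. Consider the
rotations
\[
R_z(t)=\begin{pmatrix}\cos t&\sin t&0\\-\sin t&\cos t&0\\0&0&1\end{pmatrix},
\qquad
R_x(t)=\begin{pmatrix}1&0&0\\0&\cos t&\sin t\\0&-\sin t&\cos t\end{pmatrix},
\]
and let $\theta$ be the angle with $\cos\theta=\frac35$, $\sin\theta=\frac45$.
It is not a rational multiple of $\pi$: otherwise $e^{i\theta}$ would be a root
of unity and $2\cos\theta=\frac65$ an algebraic integer. Hence the multiples
$m\theta$, $m\ge0$, are dense modulo $2\pi$. Let $e_1,e_2,e_3$ be the standard
row vectors and take
\[
\varphi(a)=R_z(\theta),\quad \varphi(b)=R_x(\theta),\quad s=e_1,\quad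
P=\operatorname{diag}(0,1,0),\quad \lambda=\tfrac14 .
\]
With $Z(t)=R_z(t)R_x(t)$ we have $\varphi(a^mb^m)=Z(m\theta)$ and
$e_1Z(t)=(\cos t,\ \sin t\cos t,\ \sin^2t)$, so
\[
\nu(Z(t))=\sin^2t\cos^2t=\tfrac14\sin^2 2t\le\tfrac14 .
\]
Thus $L\cap L(Q)=\emptyset$, although $L(Q)$ itself is not empty:
$\nu(\varphi(a))=\frac{16}{25}$.

How could a machine confirm the emptiness? Testing finitely many words proves
nothing, and a numerical approximation of $\overline{\varphi(L)}$ does not
suffice either, because the values $\frac14\sin^2 2m\theta$ come arbitrarily
close to $\lambda$. But there is a finite proof. The closure of $\varphi(L)$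
is the closed curve $M=\{Z(t):t\in\mathbb{R}\}$, and $M$ is described without
trigonometry: $Z\in M$ if and only if there are reals $c,\sigma$ with
$c^2+\sigma^2=1$ such that $Z$ is the product of the two displayed matrices
with $c,\sigma$ in place of $\cos t,\sin t$. It satisfies
\[
I\in M,\qquad \varphi(a)\,M\,\varphi(b)\subseteq M,\qquad
\nu\le\tfrac14\ \text{ on } M ,
\]
the middle inclusion because $\varphi(a)Z(t)\varphi(b)=Z(t+\theta)$. The first
two statements, one for each production, give $\varphi(L)\subseteq M$ by
induction on $m$, and the third finishes the proof. All three are statements
about polynomial conditions on real numbers, which Tarski's procedure can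
verify.

Why does $M$ have such a description? It is not a group: the $(3,1)$ entry of
every $Z(t)$ is $0$, while $Z=Z(\pi/2)$ sends $e_3\mapsto-e_2$ and
$e_2\mapsto-e_1$, so that $e_3Z^2=e_1$ and $Z^2\notin M$. The group appears one
level up. The derivations $S\Rightarrow^*a^mSb^m$ can be composed with one
another, the pairs $(\varphi(a^m),\varphi(b^m))$ have as closure the circle
group
\[
H=\{(R_z(t),R_x(t)):t\in\mathbb{R}\},
\]
and $M$ is the orbit of $I$ under the action $(X,Y)\cdot Z=XZY$ of $H$. The
group $H$ records exactly how the left and the right part of a word are
correlated. In general each nonterminal carries such a group, and $M_A$ is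
built from these groups in boundedly many steps.

\section{Certificates of emptiness}\label{sec:cert}

\subsection*{Grammars}
A context-free grammar over $\Sigma$ consists of a finite set $N$ of
nonterminals, a start symbol $S\in N$, and finitely many productions
$A\to X_1\cdots X_r$ with $A\in N$, $r\ge0$, $X_i\in N\cup\Sigma$. We write
$\Rightarrow$ for the replacement of one occurrence of a nonterminal by the
right side of one of its productions and $\Rightarrow^*$ for a finite,
possibly empty, sequence of such steps. Then
$L(A)=\{w\in\Sigma^*:A\Rightarrow^*w\}$ and $L=L(S)$. A \emph{derivation tree}
is a finite ordered rooted tree with labels in $N\cup\Sigma$ in which nodes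
labeled by letters are leaves and the children of a node labeled $B\in N$ are
labeled $X_1,\dots,X_r$, in this order, for some production
$B\to X_1\cdots X_r$. Its \emph{yield} is the word formed by the letters from
left to right, and $L(A)$ is the set of yields of trees with root labeled $A$.
For $a\in\Sigma$ we put $L(a)=\{a\}$, so $M_a=\{\varphi(a)\}$.

\subsection*{Formulas}
Let $k\subset\mathbb{R}$ be a field of algebraic numbers. A \emph{formula over
$k$} is built from conditions $p=0$ and $p>0$, with $p$ a polynomial with
coefficients in $k$, by means of $\wedge,\vee,\neg,\exists,\forall$, the
variables ranging over $\mathbb{R}$. A subset of $\mathbb{R}^d$ is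
\emph{definable over $k$} if it is the set of points satisfying such a formula
with $d$ free variables. Finite unions, Cartesian products and images under
polynomial maps with coefficients in $k$ of definable sets are definable, the
last by an existential quantifier, and formulas for them are written down
directly from the given ones. Tarski's theorem provides an algorithm that
transforms each formula into an equivalent one without quantifiers; so
definable sets are \emph{semialgebraic}, that is, Boolean combinations of sets
$\{p=0\}$ and $\{p>0\}$, and the truth of a formula without free variables is
decidable. A real algebraic constant is given by an integer polynomial and a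
rational interval in which it is the only root; these data allow one to
replace the constant by a quantified variable, so such constants do no harm.

\subsection*{Inductive families}
Fix a grammar, a number field $k\subset\mathbb{R}$, and a morphism
$\varphi\colon\Sigma^*\to O(n)$ with all $\varphi(a)\in k^{n\times n}$. For
sets of matrices, $T_1\cdots T_r$ is the set of all products $Z_1\cdots Z_r$
with $Z_i\in T_i$; the empty product is $\{I\}$. The first two properties of
the curve $M$ in Section~\ref{sec:example} generalize as follows. A family
$(T_A)_{A\in N}$ of subsets of $\mathbb{R}^{n\times n}$ is \emph{inductive} if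
\begin{equation}\label{eq:ind}
T_{X_1}\cdots T_{X_r}\subseteq T_A\quad\text{for every production }
A\to X_1\cdots X_r ,
\end{equation}
where $T_a=\{\varphi(a)\}$ for $a\in\Sigma$. If the $T_A$ are given by
formulas, then~\eqref{eq:ind} is a formula without free variables (for all
$Z_1,\dots,Z_r$, if $Z_i\in T_{X_i}$ for each $i$, then
$Z_1\cdots Z_r\in T_A$), so it can be decided.

\begin{lemma}\label{lem:ind}
If $(T_A)$ is inductive, then $\varphi(L(A))\subseteq T_A$ for all $A\in N$.
The family $(M_A)$ is inductive.
\end{lemma}

\begin{proof}
For the first claim we use induction on the height of a derivation tree with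
root $A$ and yield $w$. Let $A\to X_1\cdots X_r$ be the production at the root
and $w_i$ the yield of the subtree at the $i$-th child. Then
$\varphi(w_i)\in T_{X_i}$, by definition if $X_i$ is a letter and by induction
otherwise, and so $\varphi(w)=\varphi(w_1)\cdots\varphi(w_r)\in T_A$. For the
second claim, $L(X_1)\cdots L(X_r)\subseteq L(A)$ shows that the continuous
map $(Z_1,\dots,Z_r)\mapsto Z_1\cdots Z_r$ sends $\prod_i\varphi(L(X_i))$ into
the closed set $M_A$; hence it sends the closure $\prod_iM_{X_i}$ into $M_A$.
\end{proof}

The family $(\varphi(L(A)))_A$ is inductive too, but it has no finite
description in general. The closures do.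

\begin{proposition}\label{prop:def}
Every $M_A$ is definable over $k$.
\end{proposition}

We prove this in Section~\ref{sec:contexts} and first derive the main theorem.

\begin{proof}[Proof of Theorem~\ref{thm:dec}]
Here $k=\mathbb{Q}$. Call a family of formulas over $\mathbb{Q}$, one for each
$A\in N$ and each in $n^2$ free variables, a \emph{certificate} if the sets
$T_A$ that they define form an inductive family and $\nu(Z)\le\lambda$ for all
$Z\in T_S$. By Tarski's theorem it is decidable whether a given family is a
certificate. The algorithm runs two searches in alternation. The first lists
the words $w\in L$ by listing derivations, computes $\nu(\varphi(w))$ in exact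
rational arithmetic, and answers ``nonempty'' if some value exceeds $\lambda$.
The second lists all families of formulas over $\mathbb{Q}$ and answers
``empty'' if one of them is a certificate.

The answer ``nonempty'' comes with a word of $L\cap L(Q)$. If a certificate
exists, Lemma~\ref{lem:ind} gives $\varphi(L)\subseteq T_S$, so
$\nu(\varphi(w))\le\lambda$ for all $w\in L$, and the answer ``empty'' is
correct as well. If $L\cap L(Q)\ne\emptyset$, the first search stops. If
$L\cap L(Q)=\emptyset$, take formulas over $\mathbb{Q}$ defining the sets
$M_A$, which exist by Proposition~\ref{prop:def}. The family $(M_A)$ is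
inductive by Lemma~\ref{lem:ind}, and $\nu\le\lambda$ on $M_S$
by~\eqref{eq:open}. So a certificate exists, and the second search stops.
\end{proof}

The algorithm never needs to know that the family it finds is $(M_A)$; any
certificate will do. Rationality of the data makes the candidates listable
and the test effective. Strictness is used only in the last step, where
$\nu\le\lambda$ passes to the closure. If $L(Q)$ were defined with $\ge$, a
certificate would need $\nu<\lambda$ on $T_S$, and $(M_A)$ may fail this: in
Section~\ref{sec:example} no word $a^mb^m$ has value exactly $\frac14$, since
$\cos m\theta$ is rational and so $\cos^2m\theta\ne\frac12$, yet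
$\nu(Z(\pi/4))=\frac14$.

\section{Compact matrix groups}\label{sec:groups}

We need three facts: closed semigroups of orthogonal matrices are groups,
compact matrix groups are cut out by polynomial equations, and the equations
can be taken over the field containing the entries of a dense subset.

\begin{lemma}\label{lem:semigroup}
A nonempty closed subset $T$ of $O(d)$ that is closed under multiplication is
a group.
\end{lemma}

\begin{proof}
Let $g\in T$. By compactness some subsequence $g^{n_1},g^{n_2},\dots$ of the
powers of $g$ converges, say to $h$, and we may assume $n_{j+1}-n_j\ge2$. Then
$g^{n_{j+1}-n_j}=g^{n_{j+1}}(g^{n_j})^{-1}\to hh^{-1}=I$ and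
$g^{n_{j+1}-n_j-1}\to g^{-1}$. The exponents are positive, so these powers lie
in $T$, and $I,g^{-1}\in T$.
\end{proof}

By continuity the closure of a semigroup of matrices is a semigroup, so the
closure of any nonempty subsemigroup of $O(d)$ is a compact group. This is the
main use of orthogonality. Without it, the powers of the $1\times1$ matrix $2$
form a closed semigroup that is not a group, and it is not definable either,
since a semialgebraic subset of $\mathbb{R}$ is a finite union of points and
intervals.

\begin{lemma}\label{lem:average}
Let $D\subseteq O(d)$ be a compact subgroup and $g\in O(d)\setminus D$. There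
is a real polynomial $f$ in the entries of a $d\times d$ matrix $x$ such that
$f(xh)=f(x)$ for all $h\in D$ and $f(g)\ne f(I)$. Consequently $D$ is the set
of common real zeros of the real polynomials that vanish on $D$.
\end{lemma}

\begin{proof}
The sets $D$ and $gD$ are disjoint and compact. By the Stone--Weierstrass
theorem, the continuous function equal to $0$ on $D$ and to $1$ on $gD$ is a
uniform limit of polynomials, so there is a polynomial $p$ with $p<\frac13$ on
$D$ and $p>\frac23$ on $gD$. Let $dh$ be the Haar measure of $D$, the
probability measure invariant under translations, and put
$f(x)=\int_Dp(xh)\,dh$. As a polynomial in $x$, $p(xh)$ has degree at most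
$\deg p$ and coefficients continuous in $h$; integrating them shows that $f$
is a polynomial. Invariance of the measure gives
$f(xh')=\int_Dp(xh'h)\,dh=f(x)$ for $h'\in D$. Finally
$f(I)\le\frac13$ and $f(g)\ge\frac23$.

For the consequence, a matrix outside $O(d)$ is excluded by an entry of
$xx^T-I$, and a matrix $g\in O(d)\setminus D$ by $f-f(I)$, which vanishes on
$D$ because $f(h)=f(Ih)=f(I)$.
\end{proof}

The polynomials obtained by averaging have arbitrary real coefficients, which
an algorithm cannot list. The remedy is linear algebra.

\begin{lemma}\label{lem:linear}
Let $k$ be a subfield of $\mathbb{R}$. The space of real solutions of a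
possibly infinite system of homogeneous linear equations in finitely many
unknowns, with coefficients in $k$, has a basis of vectors with entries in
$k$.
\end{lemma}

\begin{proof}
A maximal linearly independent subsystem is finite and has the same
solutions. Gaussian elimination solves it without leaving $k$.
\end{proof}

\begin{proposition}\label{prop:groupdef}
Let $k$ be a subfield of $\mathbb{R}$ and let
$E\subseteq O(d)\cap k^{d\times d}$ be a nonempty semigroup. Then
$\overline E$ is a compact group, and it is the set of common real zeros of
finitely many polynomials with coefficients in $k$.
\end{proposition}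

\begin{proof}
By Lemma~\ref{lem:semigroup}, $\overline E$ is a compact group. Let
$\mathfrak a$ be the ideal of real polynomials vanishing on $E$. By continuity
these are the polynomials vanishing on $\overline E$, so by
Lemma~\ref{lem:average} the zero set of $\mathfrak a$ is $\overline E$. By
Hilbert's basis theorem $\mathfrak a$ is generated by its elements of degree
at most some $j$. For a polynomial $p$ of degree at most $j$, the conditions
$p(x)=0$, $x\in E$, are homogeneous linear equations in the coefficients of
$p$ whose coefficients are monomials in the entries of $x$, hence elements of
$k$. A basis over $k$ of the solution space, given by Lemma~\ref{lem:linear},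
generates $\mathfrak a$.
\end{proof}

For $E=\varphi(\Sigma^*)$ this already shows that $\overline{\varphi(L)}$ is
definable when $L=\Sigma^*$.

\section{Context groups and the structure of the closures}\label{sec:contexts}

Let the grammar, $k$ and $\varphi$ be as in Section~\ref{sec:cert}. Words of
$L(A)$ cannot be multiplied within $L(A)$, but \emph{contexts} of $A$, the
pairs of words $(u,v)$ with $A\Rightarrow^*uAv$, can be nested:
\begin{equation}\label{eq:nest}
A\Rightarrow^*uAv \ \text{ and }\ A\Rightarrow^*u'Av'
\quad\text{imply}\quad A\Rightarrow^*uu'Av'v .
\end{equation}
The order of the factors on the right is reversed. Accordingly we equip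
$O(n)\times O(n)$ with the product $(X,Y)*(X',Y')=(XX',Y'Y)$ and let it act on
matrices by $(X,Y)\cdot Z=XZY$. The map
$\iota(X,Y)=\operatorname{diag}(X,Y^T)$ satisfies
\[
\iota\bigl((X,Y)*(X',Y')\bigr)=\operatorname{diag}(XX',Y^TY'^T)
=\iota(X,Y)\,\iota(X',Y'),
\]
and it only rearranges coordinates; so it is an isomorphism and a
homeomorphism onto a closed subgroup of $O(2n)$. For $A\in N$ put
\[
C_A=\{(\varphi(u),\varphi(v)):\ u,v\in\Sigma^*,\ A\Rightarrow^*uAv\},\qquad
H_A=\overline{C_A}.
\]
We call $H_A$ the \emph{context group} of $A$.

\begin{lemma}\label{lem:context}
The set $H_A$ is a compact group under $*$ and the set of common real zeros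
of finitely many polynomials over $k$. Moreover $H_A\cdot M_A\subseteq M_A$.
\end{lemma}

\begin{proof}
The set $C_A$ contains $(I,I)$, from the empty derivation, and is closed under
$*$ by~\eqref{eq:nest}. So $\iota(C_A)$ is a nonempty subsemigroup of
$O(2n)\cap k^{2n\times2n}$, and Proposition~\ref{prop:groupdef} shows that its
closure $\iota(H_A)$ is a group defined by finitely many polynomials over $k$.
Evaluating these at $\operatorname{diag}(X,Y^T)$ gives polynomials in $(X,Y)$
that define $H_A$. If $A\Rightarrow^*uAv$ and $w\in L(A)$, then
$uwv\in L(A)$. Hence $C_A\cdot\varphi(L(A))\subseteq\varphi(L(A))$, and the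
last claim follows by continuity of the action.
\end{proof}

Reading a derivation tree from the leaves up expresses $\varphi(w)$ through
matrix products, but the number of steps is unbounded, and an infinite union
of definable sets need not be definable. A tree is tall only because some
nonterminal repeats along a path, and the part of the tree between two
occurrences of $A$ on a path is a context of $A$. So we jump from the root,
labeled $A$, to a deepest node labeled $A$, at the price of one element of
$H_A$. Below that node $A$ never occurs again. Repeating this in the subtrees,
we keep track of the set $F$ of nonterminals that are already forbidden, and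
the process ends after at most $|N|$ rounds.

For $F\subseteq N$ and $A\in N\setminus F$ define, by recursion on
$|N\setminus F|$,
\begin{equation}\label{eq:K}
K(A,F)=H_A\cdot\bigcup_{A\to X_1\cdots X_r}
K(X_1,F\cup\{A\})\cdots K(X_r,F\cup\{A\}),
\end{equation}
where the union runs over the productions from $A$ in which no $X_i$ lies in
$F\cup\{A\}$, and $K(a,F')=\{\varphi(a)\}$ for $a\in\Sigma$ and any $F'$. When
$N\setminus F=\{A\}$, only productions whose right side consists of letters
occur, which starts the recursion. In the example of
Section~\ref{sec:example} the production $S\to aSb$ is excluded, and
$K(S,\emptyset)=H_S\cdot\{I\}$ is the curve $M$.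

\begin{proposition}\label{prop:structure}
Each $K(A,F)$ is a finite union of images of finite products
$H_{B_1}\times\dots\times H_{B_j}$ of context groups under polynomial maps
with coefficients in $k$; in particular it is compact and definable over $k$.
For every $A\in N$ we have $M_A=K(A,\emptyset)$.
\end{proposition}

\begin{proof}
We prove the first statement by induction on $|N\setminus F|$. A point
$\varphi(a)$ or $I$ is the image of the empty product. If each factor
$K(X_i,F\cup\{A\})$ has the stated form, distributing the product over the
unions writes $K(A,F)$ as a finite union of sets $H_A\cdot(T_1\cdots T_r)$,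
where $T_i$ is the image of a product $\Pi_i$ of context groups under a
polynomial map $\psi_i$. Such a set is the image of
$H_A\times\Pi_1\times\dots\times\Pi_r$ under
$((X,Y),y_1,\dots,y_r)\mapsto X\psi_1(y_1)\cdots\psi_r(y_r)Y$. Compactness and
definability follow from Lemma~\ref{lem:context}.

Let $L(A,F)$ be the set of yields of derivation trees with root labeled $A$
and no node labeled in $F$. We claim that
\begin{equation}\label{eq:sandwich}
\varphi(L(A,F))\subseteq K(A,F)\subseteq M_A ,
\end{equation}
again by induction on $|N\setminus F|$; put $F'=F\cup\{A\}$.

For the first inclusion, take a tree with root labeled $A$, no label in $F$,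
and yield $w$. Among the nodes labeled $A$ choose one of maximal depth, so
that none of its proper descendants is labeled $A$. Let $w'$ be the yield of
the subtree at this node. The letters to its left and right form words $u,v$
with $w=uw'v$, and applying all productions of the tree outside the subtree
gives $A\Rightarrow^*uAv$; thus $(\varphi(u),\varphi(v))\in H_A$. Let
$A\to X_1\cdots X_r$ be the production at the chosen node and $w_i$ the yield
of the subtree at its $i$-th child, so $w'=w_1\cdots w_r$. These subtrees have
no label in $F'$. In particular no $X_i$ lies in $F'$, so the production
occurs in~\eqref{eq:K}, and either $w_i=X_i\in\Sigma$ or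
$w_i\in L(X_i,F')$. In both cases $\varphi(w_i)\in K(X_i,F')$, by definition
or by induction. Therefore
\[
\varphi(w)=(\varphi(u),\varphi(v))\cdot
\bigl(\varphi(w_1)\cdots\varphi(w_r)\bigr)\in K(A,F).
\]

For the second inclusion, $K(X_i,F')\subseteq M_{X_i}$ by induction (with
equality for letters). By Lemma~\ref{lem:ind} every product in~\eqref{eq:K}
lies in $M_A$, and $H_A\cdot M_A\subseteq M_A$ by Lemma~\ref{lem:context}.

For $F=\emptyset$, \eqref{eq:sandwich} says that the closed set
$K(A,\emptyset)$ lies between $\varphi(L(A))$ and its closure $M_A$. Hence it
equals $M_A$.
\end{proof}

This contains Proposition~\ref{prop:def}, so Theorem~\ref{thm:dec} is proved,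
and it contains the second sentence of Theorem~\ref{thm:closure}. The groups
$H_A$ are defined by equations, but their polynomial images need not be, and
this is why certificates are formulas and not systems of equations.

\begin{example}\label{ex:cap}
Let $L=\{a^lb^ma^{l'}:l,m,l'\ge0\}$. Choose a rational rotation $Y\in SO(3)$
with third row $(\frac35,0,\frac45)$, put $R'(t)=Y^TR_z(t)Y$, and let
$\varphi(a)=R_z(\theta)$, $\varphi(b)=R'(\theta)$ with $\theta$ as in
Section~\ref{sec:example}. Then $\overline{\varphi(L)}$ consists of all
$Z=R_z(t_1)R'(t_2)R_z(t_3)$. The unit vector $y=e_3Y^T$ has third coordinate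
$\frac45$, so
$Z_{33}=yR_z(t_2)y^T=\frac{16}{25}+\frac9{25}\cos t_2$, which ranges over
$[\frac7{25},1]$. Conversely, let $Z\in SO(3)$ with $Z_{33}\ge\frac7{25}$ and
choose $t_2$ with $R'(t_2)_{33}=Z_{33}$. The unit vectors $e_3Z$ and
$e_3R'(t_2)$ have the same third coordinate, so $e_3Z=e_3R'(t_2)R_z(t_3)$ for
some $t_3$; then $ZR_z(-t_3)R'(-t_2)$ fixes $e_3$ and equals some $R_z(t_1)$.
Thus $\overline{\varphi(L)}=\{Z\in SO(3):Z_{33}\ge\frac7{25}\}$. This set
meets the circle $\{R_x(t)\}$ in the proper arc $\cos t\ge\frac7{25}$, and a
polynomial vanishing on the arc vanishes on the circle, being analytic in $t$.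
So the closure is not a zero set of polynomials.
\end{example}

\section{Computing the closures}\label{sec:compute}

By~\eqref{eq:K}, formulas for the $M_A$ can be written down from formulas for
the context groups. For finitely generated groups we use the following result
of Derksen, Jeandel and Koiran~\cite{DJK}: \emph{given finitely many
invertible matrices with algebraic entries, one can compute polynomials
defining the Zariski closure of the group they generate}, that is, the set of
common complex zeros of all complex polynomials that vanish on the group. For
a group $\Gamma\subseteq O(d)$ this yields the Euclidean closure. Indeed, a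
complex polynomial vanishes at a real matrix if and only if its real and
imaginary parts (taken coefficientwise) do, so a real orthogonal matrix lies
in the Zariski closure if and only if it is a zero of all real polynomials
vanishing on $\Gamma$, equivalently on $\overline\Gamma$; by
Lemma~\ref{lem:average} this means that it lies in $\overline\Gamma$. The real
and imaginary parts of the computed polynomials, together with $xx^T=I$, thus
define $\overline\Gamma$.

The obstacle is that contexts need not be finitely generated. For the grammar
$S\to aSbS$, $S\to\varepsilon$ of balanced words, each $(a^mb^m,\varepsilon)$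
is a context of $S$. If it is obtained by nesting two contexts
as in~\eqref{eq:nest}, these have the form $(u,\varepsilon)$,
$(u',\varepsilon)$ with $u,u'$ balanced and $uu'=a^mb^m$, which forces $u$ or
$u'$ to be empty. So we approximate $H_A$ from inside by the groups generated
by short contexts. Two things are then needed: the approximation must become
exact at a finite stage, and we must recognize when to stop. Inductive
families settle the second point, and the following lemma the first.

\begin{lemma}\label{lem:stab}
Let $k\subset\mathbb{R}$ be a number field, let
$\Gamma_1\subseteq\Gamma_2\subseteq\cdots$ be subgroups of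
$O(d)\cap k^{d\times d}$, and let $\Gamma$ be their union. Then
$\overline{\Gamma_m}=\overline\Gamma$ for all large $m$.
\end{lemma}

It is not enough that the entries be algebraic: the cyclic groups generated by
the plane rotations of angle $2\pi/2^m$ are finite, hence closed, and increase
strictly. The proof first stops the growth in dimension and then uses
$[k:\mathbb{Q}]<\infty$ to exclude this kind of growth in the number of
components.

We recall the closed subgroup theorem. For a closed subgroup $T$ of
$GL_d(\mathbb{R})$, the set $\operatorname{Lie}(T)$ of matrices $\xi$ with
$\exp(t\xi)\in T$ for all real $t$ is a linear subspace, and $\exp$ maps some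
neighborhood of $0$ in $\operatorname{Lie}(T)$ onto a neighborhood of $I$ in
$T$. Consequently, if $T'\subseteq T$ are compact subgroups with
$\operatorname{Lie}(T')=\operatorname{Lie}(T)$, then $T'$ contains a
neighborhood of $I$ in $T$, so it is open in $T$; its cosets form a partition
of $T$ into open sets, so by compactness the index is finite. This applies to
the connected component $T^\circ$ of $I$, a closed normal subgroup that
contains every curve $\exp(t\xi)$, $\xi\in\operatorname{Lie}(T)$.

\begin{proof}[Proof of Lemma~\ref{lem:stab}]
Put $H_m=\overline{\Gamma_m}$ and $H=\overline\Gamma$; these are compact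
groups.

\emph{Step 1: the identity components stabilize.} The subspaces
$\operatorname{Lie}(H_m)$ increase, so they are constant for $m\ge m_0$. For
such $m$ the group $H_m^\circ$ is open and closed in the connected group
$H_{m+1}^\circ$, hence equal to it. Let $D$ be this common compact group. It
is a normal subgroup of finite index in each $H_m$, $m\ge m_0$. Three facts
follow. First, every $g\in\Gamma$ lies in some such $H_m$, so some positive
power of $g$ lies in $D$. Second, $D$ is normal in $H$, because the set of
$g\in O(d)$ with $g^{-1}Dg\subseteq D$ is closed and contains $\Gamma$. Third,
$\Gamma\cap D$ is dense in $D$, because $D$ is open in $H_{m_0}$ and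
$\Gamma_{m_0}$ is dense in $H_{m_0}$.

We want one exponent $e$ with $g^e\in D$ for all $g\in\Gamma$. Orders of
matrices over $k$ of fixed size are bounded, so we realize $H/D$ as a group of
matrices in which the elements of $\Gamma$ have entries in $k$. Functions on
$H/D$ are $D$-invariant functions on $H$, which suggests acting on invariant
polynomials.

\emph{Step 2: a representation with kernel $D$.} Let $W_j$ be the space of
real polynomials $f$ of degree at most $j$ on $d\times d$ matrices with
$f(xh)=f(x)$ for all $h\in D$. For $g\in H$ and $f\in W_j$ put
$(gf)(x)=f(xg)$. Then $gf\in W_j$, since
$(gf)(xh)=f\bigl(xg\,(g^{-1}hg)\bigr)=f(xg)$ for $h\in D$, and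
$g(g'f)=(gg')f$. This defines a homomorphism $\rho_j\colon H\to GL(W_j)$ whose
kernel contains $D$.

For fixed $f$, the set of $h$ with $f(xh)=f(x)$ identically in $x$ is closed,
so it suffices to impose the condition for $h$ in the dense subset
$\Gamma\cap D$. For such $h$ it is a system of homogeneous linear equations
over $k$ in the coefficients of $f$. By Lemma~\ref{lem:linear}, $W_j$ has a
basis of polynomials over $k$. If $g\in\Gamma$ and $f$ is in this basis, then
$gf$ has coefficients in $k$, and its coordinates in the basis are the unique
solution of a linear system over $k$. So $\rho_j(g)$ has entries in $k$.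

The kernels $\ker\rho_j$ decrease, since $W_j\subseteq W_{j+1}$. Each is a
zero set of real polynomials in $g$: the group $H$ is one by
Lemma~\ref{lem:average}, and for each basis element $f$ the coefficients of
$f(xg)-f(x)$, as a polynomial in $x$, are polynomials in $g$. The ideals of
polynomials vanishing on $\ker\rho_j$ increase, so they stabilize by Hilbert's
basis theorem, and so do their zero sets $\ker\rho_j$. If
$g\in H\setminus D$, the polynomial $f$ of Lemma~\ref{lem:average} lies in
some $W_j$ and satisfies $(gf)(I)=f(g)\ne f(I)$, so $g\notin\ker\rho_j$. Hence
$\bigcap_j\ker\rho_j=D$, and there is a $j$ with $\ker\rho_j=D$. Put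
$\rho=\rho_j$ and $r=\dim W_j$.

\emph{Step 3: a uniform exponent.} Let $g\in\Gamma$. By Step~1, $\rho(g)$ has
finite order, so it is annihilated by a polynomial $y^\mu-1$ with simple
roots; it is diagonalizable over $\mathbb{C}$ and its eigenvalues are roots of
unity. They are roots of the characteristic polynomial, which has degree $r$
and coefficients in $k$, so their degree over $\mathbb{Q}$ is at most
$r\,[k:\mathbb{Q}]$. The degree of a root of unity of order $t$ is Euler's
totient of $t$, which tends to infinity with $t$. So only finitely many orders
are possible, independently of $g$. If $e$ is their least common multiple,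
then $\rho(g)^e$ is the identity, that is, $g^e\in D$.

\emph{Step 4: conclusion.} The set of $g\in H$ with $g^e\in D$ is closed and
contains $\Gamma$, so it is $H$. If $\xi\in\operatorname{Lie}(H)$, then
$\exp(et\xi)=\exp(t\xi)^e\in D$ for all real $t$, so
$\xi\in\operatorname{Lie}(D)$. Thus
$\operatorname{Lie}(D)=\operatorname{Lie}(H)$, and $H$ is a union of finitely
many open cosets of $D$. The dense set $\Gamma$ meets each of them, so for all
large $m\ge m_0$ already $\Gamma_m$ meets each of them. Since
$D\subseteq H_m$, the group $H_m$ contains every coset, and $H_m=H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:closure}]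
It remains to give the algorithm. Let $k$ be the number field generated by the
entries of the $\varphi(a)$. For $m=1,2,\dots$ proceed as follows. For each
$A\in N$, list the finitely many derivations $A\Rightarrow^*uAv$ with
$u,v\in\Sigma^*$ and at most $m$ steps, and let $C_A^m\subseteq C_A$ be the
set of the corresponding pairs $(\varphi(u),\varphi(v))$. Let $\Gamma_A^m$ be
the group generated by $C_A^m$ under $*$ and $H_A^m=\overline{\Gamma_A^m}$.
Compute equations for $\iota(H_A^m)$ from the matrices $\iota(C_A^m)$ by the
algorithm of~\cite{DJK}, as explained above, and evaluate them at
$\operatorname{diag}(X,Y^T)$ to obtain a formula for $H_A^m$. Define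
$K^m(A,F)$ by the recursion~\eqref{eq:K} with $H_B^m$ in place of $H_B$ for
all $B$, write down formulas for the sets $K_A^m=K^m(A,\emptyset)$, and test
by Tarski's procedure whether the family $(K_A^m)_{A\in N}$ is inductive. If
it is, output the formulas; otherwise pass to $m+1$.

\emph{Correctness.} Since $H_B$ is a closed group containing $C_B^m$, we have
$H_B^m\subseteq H_B$, and the recursion preserves inclusions; so
$K_A^m\subseteq K(A,\emptyset)=M_A$ for every $m$. If the family is inductive,
then $\varphi(L(A))\subseteq K_A^m$ by Lemma~\ref{lem:ind}. The set $K_A^m$ is
compact, as in Proposition~\ref{prop:structure}, so $M_A\subseteq K_A^m$. The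
output therefore defines exactly the sets $M_A$.

\emph{Termination.} Fix $A$. The groups $\iota(\Gamma_A^m)$ form an increasing
sequence in $O(2n)\cap k^{2n\times2n}$; inverses are transposes, so they stay
over $k$. Their union lies between $\iota(C_A)$ and $\iota(H_A)$, so its
closure is $\iota(H_A)$. By Lemma~\ref{lem:stab}, $H_A^m=H_A$ for all large
$m$. Once this holds for all $A\in N$, we have $K_A^m=M_A$, the family is
inductive by Lemma~\ref{lem:ind}, and the algorithm stops.
\end{proof}

Every question about $\varphi(L)$ that depends only on its closure and is
expressible by a formula is now decidable.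

\begin{corollary}\label{cor:eff}
Let $L$ be given by a context-free grammar, let
$\varphi\colon\Sigma^*\to O(n)$ have real algebraic entries, and let $s$, $P$,
$\lambda$ be real algebraic as well. The following tasks are effective.
\begin{enumerate}
\item Deciding whether $\varphi(L)\cap U=\emptyset$, for an open semialgebraic
set $U$ given by a formula with real algebraic constants; in particular,
deciding whether some $w\in L$ has $\nu(\varphi(w))>\lambda$, or whether some
$w\in L$ has $\nu(\varphi(w))<\lambda$.
\item If $L\ne\emptyset$, computing $\sup_{w\in L}\nu(\varphi(w))$ and
$\inf_{w\in L}\nu(\varphi(w))$, which are real algebraic numbers.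
\item Deciding whether $\lambda$ is isolated on $L$, that is, whether
$\inf_{w\in L}|\nu(\varphi(w))-\lambda|>0$, with $\inf\emptyset=+\infty$.
\end{enumerate}
The same holds for complex unitary automata with algebraic entries.
\end{corollary}

\begin{proof}
Compute a formula for $M_S=\overline{\varphi(L)}$. An open set meets
$\varphi(L)$ if and only if it meets $M_S$, which gives~(1). A continuous
function has the same infimum and supremum on $\varphi(L)$ as on $M_S$, and on
the compact set $M_S$ they are attained if $M_S\neq\emptyset$. So the supremum
in~(2) is the unique real $y$ such that $\nu\le y$ on $M_S$ and $\nu(Z)=y$ for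
some $Z\in M_S$. Eliminating quantifiers gives a Boolean combination of
polynomial conditions in $y$ with real algebraic coefficients that holds at
exactly one point. This point is a root of one of the nonzero polynomials,
since otherwise all signs would be constant near it, and testing the finitely
many roots finds it. The infimum is obtained by reversing the inequality.
For~(3), apply the same remark to $|\nu-\lambda|$: the cut point is isolated
if and only if no $Z\in M_S$ has $\nu(Z)=\lambda$.

In the unitary case replace each complex matrix $X+iY$ by
$\left(\begin{smallmatrix}X&Y\\-Y&X\end{smallmatrix}\right)$ and each row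
vector $x+iy$ by $(x,y)$; the new entries are real algebraic. The product of
$(x,y)$ with this matrix is $(xX-yY,\ xY+yX)$, which corresponds to
$(x+iy)(X+iY)$. So the replacement respects products and norms, and it turns
the conjugate transpose $X^T-iY^T$ into the transpose. Hence unitary matrices
become orthogonal, orthogonal projections remain orthogonal projections, and
all values $\nu(\varphi(w))$ are unchanged. In~(1), an open set $U$ of pairs
$(X,Y)$ is replaced by the open set of real $2n\times2n$ matrices whose upper
half lies in $U$.
\end{proof}

\section{The non-strict cut point}\label{sec:nonstrict}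

A non-strict inequality at the maximal value $1$ is an equation, and an
equation can compare two words, provided that words are encoded faithfully by
rational orthogonal matrices. We obtain the encoding from the quaternions
$\mathbb{H}$, the real algebra with basis $1,\mathbf i,\mathbf j,\mathbf k$
and $\mathbf i^2=\mathbf j^2=-1$,
$\mathbf i\mathbf j=-\mathbf j\mathbf i=\mathbf k$. The Euclidean norm in this
basis is multiplicative, and nonzero quaternions are invertible. Let $\gamma$
be the morphism from $\{a,b\}^*$ to the unit quaternions with
\[
\gamma(a)=\tfrac15(3+4\mathbf i),\qquad \gamma(b)=\tfrac15(3+4\mathbf j).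
\]

\begin{lemma}\label{lem:free}
The morphism $\gamma$ is injective.
\end{lemma}

\begin{proof}
We clear denominators and show that the residue modulo $5$ detects the length
and the last letter of a word. Let $\Lambda$ be the ring of quaternions with
integer coordinates, and put $\Omega(u)=5^{|u|}\gamma(u)\in\Lambda$, the
product of the numerators. Congruences are modulo $5\Lambda$, and
$\Lambda/5\Lambda$ is a vector space over $\mathbb{F}_5$ with basis
$1,\mathbf i,\mathbf j,\mathbf k$. Put
$\alpha=3-\mathbf i\equiv\Omega(a)$ and $\beta=3-\mathbf j\equiv\Omega(b)$.
Then $\alpha^2=8-6\mathbf i\equiv\alpha$ and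
$\beta^2=8-6\mathbf j\equiv\beta$. Since $\mathbf i$ and $\mathbf j$
anticommute, $\alpha\mathbf j\alpha=\mathbf j(3+\mathbf i)(3-\mathbf i)
=10\mathbf j$ and
$\beta\mathbf i\beta=\mathbf i(3+\mathbf j)(3-\mathbf j)=10\mathbf i$, so
\[
\alpha\beta\alpha=3\alpha^2-10\mathbf j\equiv3\alpha,\qquad
\beta\alpha\beta=3\beta^2-10\mathbf i\equiv3\beta .
\]
Say that $\alpha,\beta\alpha$ have type $a$ and $\beta,\alpha\beta$ have type
$b$. Right multiplication by $\alpha$ sends
$\alpha,\beta\alpha,\beta,\alpha\beta$ to
$\alpha,\beta\alpha,\beta\alpha,3\alpha$, and right multiplication by $\beta$
sends them to $\alpha\beta,3\beta,\beta,\alpha\beta$. By induction on the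
length, for every nonempty word $u$ we have $\Omega(u)\equiv c\eta$ with
$c\in\mathbb{F}_5\setminus\{0\}$ and $\eta$ one of the four elements, of type
equal to the last letter of $u$. From
$\alpha\beta=9-3\mathbf i-3\mathbf j+\mathbf k$ and
$\beta\alpha=9-3\mathbf i-3\mathbf j-\mathbf k$ the coordinates modulo $5$ are
\[
\alpha=(3,4,0,0),\quad \beta\alpha=(4,2,2,4),\quad
\beta=(3,0,4,0),\quad \alpha\beta=(4,2,2,1).
\]
These vectors are nonzero, so $\Omega(u)\not\equiv0$. They are pairwise
non-proportional: the positions of the zeros differ, except for $\alpha\beta$
and $\beta\alpha$, which agree in the first coordinate and differ in the last.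

Suppose $\gamma(u)=\gamma(v)$ with $u\ne v$. Canceling the longest common
suffix, we may assume that $u,v$ have none. If one word is empty, say $u$,
then $v$ is not, and $\gamma(v)=1$ gives $\Omega(v)=5^{|v|}\equiv0$, a
contradiction. Otherwise both are nonempty with different last letters. If
$|u|<|v|$, then $\Omega(v)=5^{|v|-|u|}\Omega(u)\equiv0$, which is impossible,
and $|v|<|u|$ is excluded by exchanging the roles. So $|u|=|v|$ and
$\Omega(u)=\Omega(v)$, which makes an element of type $a$ proportional to one
of type $b$, a contradiction.
\end{proof}

Identify $\mathbb{H}$ with the row vectors $\mathbb{R}^4$ and let $R(g)$ be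
the matrix of the linear map $x\mapsto xg$. Then $R(g)R(h)=R(gh)$, the matrix
$R(g)$ is orthogonal when $\|g\|=1$ and rational when $g$ has rational
coordinates, and its first row is $g$. So $u\mapsto R(\gamma(u))$ is an
injective morphism into the rational orthogonal $4\times4$ matrices.

\begin{proof}[Proof of Proposition~\ref{prop:nonstrict}]
We reduce from the Post Correspondence Problem, which is undecidable: given
pairs $(u_1,v_1),\dots,(u_r,v_r)$ of words over $\{a,b\}$, is there a nonempty
word $w=t_1\cdots t_\ell$ over $\Sigma=\{1,\dots,r\}$ such that
$u_w=u_{t_1}\cdots u_{t_\ell}$ equals $v_w=v_{t_1}\cdots v_{t_\ell}$? The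
automaton carries both words in parallel and projects onto the diagonal. Put
\[
\varphi(t)=\operatorname{diag}\bigl(R(\gamma(u_t)),R(\gamma(v_t))\bigr),\qquad
x=(\tfrac12,\tfrac12,0,0),\qquad s=(x,x),\qquad
P=\tfrac12\begin{pmatrix}I&I\\I&I\end{pmatrix},
\]
with $4\times4$ blocks, and $\lambda=1$. All entries are rational, the
$\varphi(t)$ are orthogonal, $\|s\|^2=2\|x\|^2=1$, and $P=P^T=P^2$. For
$w\in\Sigma^+$ we have $s\varphi(w)=(y,z)$ with $y=x\gamma(u_w)$,
$z=x\gamma(v_w)$ and $\|y\|^2=\|z\|^2=\frac12$. Now
$(y,z)P=\frac12(y+z,y+z)$, and the parallelogram law
$\|y+z\|^2+\|y-z\|^2=2\|y\|^2+2\|z\|^2=2$ gives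
\[
\|s\varphi(w)P\|^2=\tfrac12\|y+z\|^2=1-\tfrac12\|y-z\|^2 .
\]
The value is at least $1$ if and only if $y=z$. Since $x$ is invertible in
$\mathbb{H}$, this means $\gamma(u_w)=\gamma(v_w)$, and by
Lemma~\ref{lem:free} it means $u_w=v_w$. So some $w\in\Sigma^+$ has value at
least $\lambda$ if and only if the instance has a solution.
\end{proof}

The empty word has value $1$, which is why it is excluded. Passing to the
closure brings it back: $\overline{\varphi(\Sigma^+)}$ contains $I$ by
Lemma~\ref{lem:semigroup}, and $\nu(I)=\|sP\|^2=1$. For every instance the
supremum in Corollary~\ref{cor:eff} is therefore $1$. What cannot be decided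
is whether it is attained by a word, and that is a property of $\varphi(L)$
and not of its closure.

\begin{thebibliography}{9}

\bibitem{BDP}
Andrea Benso, Flavio D'Alessandro, Paolo Papi,
\emph{On the Intersection Problem for Quantum Finite Automata},
arXiv:2406.13797 (2024).

\bibitem{BJKP}
Blondel, Jeandel, Koiran, Portier,
SIAM J. Comput. 34 (2005).

\bibitem{DJK}
Derksen, Jeandel, Koiran,
\emph{Quantum automata and algebraic groups},
J. Symbolic Comput. 39 (2005) 357--371.

\end{thebibliography}
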